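# Groups on which the harmonic functions of polynomial growth form a finite-dimensional space

## 1. A first guess, tested on $\mathbb Z$, $D_\infty$, $\mathbb Z^2$ and $F_2$

Let $G$ be a group and $\mu$ a probability measure on $G$. A function $h:G\to\mathbb R$ is **harmonic** on $(G,\mu)$ if
$$h(x)=\sum_{g\in G}\mu(g)\,h(xg)\qquad\text{for all }x\in G .$$
In words, a random walker at $x$ multiplies on the right by a $\mu$-random element, and $h$ does not change on average. We say that $\mu$ is **symmetric** if $\mu(g)=\mu(g^{-1})$, and **generating** if $\operatorname{supp}\mu$ generates $G$. For finitely supported generating $\mu$, let $|g|$ be the word length of $g$ for the generating set $\operatorname{supp}\mu$. For $k\ge1$ let $H^k(G,\mu)$ be the space of harmonic $h$ with $|h(x)|\le C_h|x|^k$ for all $x$ far from the identity. We study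
$$V=\bigcup_{k\ge1}H^k(G,\mu),$$
the space of harmonic functions of polynomial growth. For which infinite finitely generated groups is $V$ finite dimensional?

The first guess, after a few examples, is: *exactly when $G$ has a finite-index subgroup isomorphic to $\mathbb Z$*. Call such groups **virtually $\mathbb Z$**. This guess is a conjecture in Matthew Tointon, "Characterisations of algebraic properties of groups in terms of harmonic functions", arXiv:1409.6326 (2014), and we shall prove that it is correct. First, some tests.

**$G=\mathbb Z$, simple walk.** If $\mu(\pm1)=\frac12$, harmonicity reads $h(n+1)-h(n)=h(n)-h(n-1)$, so $h$ is affine and $\dim V=2$.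

**$G=\mathbb Z$, longer steps.** Let $\mu$ be uniform on $\{\pm1,\pm2\}$. The recurrence has characteristic polynomial
$$x^4+x^3-4x^2+x+1=(x-1)^2(x^2+3x+1).$$
All harmonic functions form a space of dimension $4$. The roots $\frac{-3\pm\sqrt5}2$ have modulus different from $1$ and give functions that grow exponentially in one of the two directions. Only $1$ and $n$ survive in $V$, so again $\dim V=2$.

**$G=\mathbb Z$, with drift.** Let $\mu(1)=p$, $\mu(-1)=1-p$ with $p\ne\frac12$ and $0<p<1$. The solutions are spanned by $1$ and $((1-p)/p)^n$. So $V=\mathbb R$, the constants. Symmetry matters for the exact dimension, but not for finiteness.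

**$G=D_\infty=\langle a,b\mid a^2=b^2=1\rangle$, $\mu(a)=\mu(b)=\frac12$.** The Cayley graph is a line, so $V$ consists of the affine functions on that line and $\dim V=2$.

**$G=\mathbb Z^2$, simple walk.** Write $P_k$ for the polynomials in two variables of degree at most $k$. The operator $f\mapsto f-\sum_g\mu(g)f(\cdot+g)$ is a combination of second differences, so it maps $P_k$ into $P_{k-2}$. Its kernel on $P_k$ has dimension at least
$$\tfrac{(k+1)(k+2)}2-\tfrac{(k-1)k}2=2k+1 .$$
So $\dim V=\infty$.

**$G=F_2=\langle a,b\rangle$, simple walk.** The Cayley graph is the $4$-regular tree. Fix a vertex $y$. Removing $y$ leaves four branches; give them weights $\alpha_1,\dots,\alpha_4$ with $\sum\alpha_i=0$, and put $h_y(x)=\alpha_i\,(1-3^{-d(x,y)})$ on branch $i$ and $h_y(y)=0$. At distance $n\ge1$ from $y$, three neighbors are at distance $n+1$ and one is at distance $n-1$, and $\frac14(3\cdot3^{-n-1}+3^{-n+1})=3^{-n}$. At $y$ the average of the neighbors is $\frac14\sum\alpha_i\cdot\frac23=0$. So $h_y$ is harmonic and bounded. Take $y_n=a^nb$ for $n\ge1$, with weight $0$ on the branch toward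 $e$ and weights $1,-1,0$ on the others. Then $h_{y_n}$ is nonzero and vanishes outside the set of words that start with $a^nb$. These sets are disjoint, so $\dim V=\infty$.

The guess passes. The issue is the groups between these examples: amenable groups with no visible structure, where nobody hands us polynomials or trees.

## 2. The theorems, and the facts about ends and amenability behind them

Throughout, $G$ is an infinite finitely generated group, $S=S^{-1}\not\ni e$ is a finite generating set, $|x|$ is the word length for $S$, $d(x,y)=|x^{-1}y|$, and $\omega(x)=1+|x|$. Then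
$$\omega(x^{-1})=\omega(x),\qquad \omega(xy)\le\omega(x)\omega(y),\qquad \omega(xy)\le\omega(x)+\omega(y).\tag{1}$$
For symmetric, finitely supported generating $\mu$ take $S=\operatorname{supp}\mu\setminus\{e\}$. We allow more general measures, namely those with

$$(*)\qquad \operatorname{supp}\mu\ \text{generates } G \text{ as a group, and } \sum_g\mu(g)\,\omega(g)^k<\infty\ \text{ for all }k .$$

For such $\mu$ we let $H^k$ be the space of harmonic $h$ with $|h|\le C\omega^k$ for some $C$, and $V=\bigcup_kH^k$. Balls are finite, so this agrees with the definition in Section 1. The series in the definition of harmonicity converges absolutely, since $|h(xg)|\le C\omega(x)^k\omega(g)^k$. All bounded harmonic functions lie in $V$.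

**The drift.** Suppose that $G$ is virtually $\mathbb Z$. Passing to the core of a finite-index infinite cyclic subgroup, we get a normal finite-index subgroup $H=\langle z\rangle\cong\mathbb Z$. Let $Q=H\backslash G$, on which $G$ acts transitively by right multiplication, and $G=\bigsqcup_{i=1}^qHx_i$. Put $u(z^nx_i)=n$, so $u(zx)=u(x)+1$. For each $g$ the function $x\mapsto u(xg)-u(x)$ is invariant under left multiplication by $H$, so it is a function on the finite set $Q$. For $g\in S$ it is bounded by some $C$, hence
$$|u(xg)-u(x)|\le C|g|\quad\text{for all }x,g,\qquad\text{and}\quad |u(x)|\le C'\omega(x).\tag{2}$$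
By $(*)$ the following sum converges:
$$D=\sum_{x\in Q}\sum_{g}\mu(g)\bigl(u(xg)-u(x)\bigr).\tag{3}$$
For $G=H=\mathbb Z$, $D$ is the mean of $\mu$. For $D_\infty$ take $z=ab$, $x_1=e$, $x_2=a$. Since $az^ma=z^{-m}$, the element $g=z^m$ contributes $m$ at $x=e$ and $-m$ at $x=a$ (as $az^m=z^{-m}a$), and $g=z^ma$ likewise contributes $m$ and $-m$. So on $D_\infty$ the drift vanishes for every $\mu$.

**Theorem 1.** Let $G$ be an infinite finitely generated group and $\mu$ a symmetric, finitely supported generating probability measure. Then $\dim V<\infty$ if and only if $G$ has a finite-index subgroup isomorphic to $\mathbb Z$.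

**Theorem 2.** If $\mu$ satisfies $(*)$ and $\dim V<\infty$, then $G$ does not have exactly one end.

**Theorem 3.** Let $\mu$ satisfy $(*)$. If $G$ is not virtually $\mathbb Z$, then $\dim V=\infty$. If $G$ is virtually $\mathbb Z$, then $\dim V\in\{1,2\}$, with $\dim V=2$ exactly when $D=0$. In particular $\dim V=2$ if $\mu$ is symmetric.

Theorem 3 contains Theorem 1. Theorem 2 is where the work lies. The following two results were supplied with the problem and may be used:

- (i) If $\mu$ is symmetric, finitely supported and generating on the infinite group $G$, then the space $H(G,\mu)$ of *all* harmonic functions is finite dimensional if and only if $G$ is virtually $\mathbb Z$.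
- (ii) The statement of Theorem 1 holds if $G$ is elementary amenable or non-amenable.

They give the shortest path from Theorem 2 to Theorem 1, but Sections 9 and 10 will do without them.

**Ends.** The Cayley graph of $G$ has edges $\{x,xs\}$, $s\in S$. The number of ends of $G$ is the supremum, over finite sets $F\subset G$, of the number of infinite components of $G\setminus F$. So $\mathbb Z$ has two ends, $\mathbb Z^2$ has one, and $F_2$ has infinitely many. *One-ended* means that for every finite $F$ there is exactly one infinite component.

**Amenability.** By Reiter's condition, $G$ is amenable if there are probability measures $\lambda_n$ on $G$ with $\|g\lambda_n-\lambda_n\|_1\to0$ for every $g\in G$. A group with a non-abelian free subgroup is not amenable.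

**Textbook facts on ends.** An infinite finitely generated group has $1$, $2$ or infinitely many ends, and it has two ends if and only if it is virtually $\mathbb Z$ (Freudenthal, Hopf; Bridson–Haefliger, *Metric spaces of non-positive curvature*, Thm I.8.32). By Stallings' theorem, a finitely generated group with infinitely many ends is an amalgam $A*_CB$ with $C$ finite, $[A:C]\ge3$, $[B:C]\ge2$, or an HNN extension $A*_C$ with $C$ finite and $C\ne A$. Ping-pong on the Bass–Serre tree gives a non-abelian free subgroup, so such a group is non-amenable. Hence: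

$$(E)\qquad\text{an infinite finitely generated amenable group that is not one-ended is virtually }\mathbb Z.$$

**The maximum principle** will be used many times, in this form. *Let $G$ act transitively on the right on a set $\Omega$, and let $X\subset\Omega$ be finite and non-empty with $Xs\subset X$ for all $s\in\operatorname{supp}\mu$ (or with $Xs^{-1}\subset X$ for all such $s$). Then $X=\Omega$.* Indeed $|Xs|=|X|$, so the inclusions are equalities, $X$ is invariant under the group generated by $\operatorname{supp}\mu$, which is $G$, and $G$ is transitive. We refer to this as (MP). For $\Omega=G$ it says that no such $X$ exists, as $G$ is infinite.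

## 3. The representation on $V$, and its silence when $V=\mathbb R$

Suppose that $\dim V<\infty$. Left translation $(g\cdot h)(x)=h(g^{-1}x)$ preserves $V$, since harmonicity only involves multiplication on the right. So we get a homomorphism $\pi:G\to GL(V)$, and it is natural to try to read off $G$ from this linear image. For the simple walk on $\mathbb Z$ this works well: in the basis $1,n$ the group acts by unipotent $2\times2$ matrices.

Suppose, however, that $\pi(G)$ is finite. Then $N=\ker\pi$ has finite index and every $h\in V$ satisfies $h(nx)=h(x)$ for $n\in N$. So $h$ is a function on the finite set $N\backslash G$. The set where it is maximal satisfies the hypothesis of (MP), and $h$ is constant. Thus a finite image means $V=\mathbb R$, and conversely $V=\mathbb R$ makes $\pi$ trivial. In that case $\pi$ says nothing at all about $G$. And $V=\mathbb R$ really does occur for measures satisfying $(*)$, by the drift example on $\mathbb Z$. So the approach stops exactly at $V=\mathbb R$: we must derive a contradiction on a one-ended group from the mere *absence* of non-constant functions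 in $V$.

An absence is best used through duality. Section 4 introduces an algebra $A$ of rapidly decreasing functions whose dual is the space of functions of polynomial growth. If $V=\mathbb R$, Hahn–Banach says that the left ideal $A(1-\mu)$ is *dense* in $I=\{a\in A:\sum a(g)=0\}$. Suppose that we could improve "dense" to "equal". Then for every $g$ we could write
$$g-1=c(g)(1-\mu),\qquad c(g)\in A .$$
If $a\mapsto a(1-\mu)$ is injective, then $c(gh)=c(g)+g\,c(h)$. If, moreover, such a cocycle has the form $c(g)=(g-1)\psi$ with $\psi\in\ell^1(G)$, then $(g-1)(1-\psi(1-\mu))=0$ for all $g$. So $1-\psi(1-\mu)$ is a constant function that is summable, i.e. it is $0$. Then $1=\psi(1-\mu)$, and summing coefficients gives $1=0$.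

That is the plan: from dense to equal (Section 5), from $V=\mathbb R$ to general finite $\dim V$ (Section 6), and from cocycles to coboundaries, which is where one-endedness enters (Section 8).

## 4. Rapidly decreasing functions and their duality with $V$

Let $A$ be the set of $a:G\to\mathbb R$ with
$$\|a\|_k:=\sum_x|a(x)|\,\omega(x)^k<\infty\qquad\text{for all }k\ge0 ,$$
written $a=\sum_xa(x)x$. By (1), convolution satisfies $\|ab\|_k\le\|a\|_k\|b\|_k$. So $A$ is a Fréchet algebra with unit $1=\delta_e$. Finitely supported elements are dense, and $\mu\in A$ by $(*)$. For $g\in G$ we have $(ga)(x)=a(g^{-1}x)$ and $\|ga\|_k\le\omega(g)^k\|a\|_k$.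

**Example.** For $G=\mathbb Z$, Fourier series identify $A$ with the functions $f\in C^\infty(\mathbb T)$ with real Fourier coefficients. For the simple walk, $1-\mu$ becomes $1-\cos\theta$, whose only zero is a double zero at $\theta=0$. So $A(1-\mu)=\{f:f(0)=f'(0)=0\}$, which is closed, and $A/A(1-\mu)$ has dimension $2=\dim V$. In $\ell^1(\mathbb Z)$ the picture is worse: $z-1$ is not in $\ell^1(\mathbb Z)(1-\mu)$, because $(e^{i\theta}-1)/(1-\cos\theta)$ is unbounded. However, $z-1$ is in the closure of $\ell^1(\mathbb Z)(1-\mu)$, because bounded harmonic functions on $\mathbb Z$ are constant and so annihilate $z-1$. So one cannot simply work in $\ell^1$.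

**The dual of $A$.** The norms $\|\cdot\|_k$ increase with $k$, so a functional is continuous iff it is bounded by some $C\|\cdot\|_k$. Evaluating on the $\delta_x$, we see that the continuous functionals are exactly
$$a\mapsto\langle h,a\rangle=\sum_xh(x)a(x),\qquad |h|\le C\omega^k\text{ for some }C,k .$$
Moreover $\langle h,x(1-\mu)\rangle=h(x)-\sum_g\mu(g)h(xg)$. Since finitely supported elements are dense and $a\mapsto a(1-\mu)$ is continuous, such an $h$ annihilates $A(1-\mu)$ iff it is harmonic, i.e. iff $h\in V$. Let
$$J=\overline{A(1-\mu)},$$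
a closed left ideal. By Hahn–Banach, $J=\{a\in A:\langle h,a\rangle=0\text{ for all }h\in V\}$.

**From here to the end of Section 7, assume $d:=\dim V<\infty$.** As $1\in V$, $d\ge1$. Let $W=A/J$ with quotient map $q$. Its continuous dual is $V$, and $V$ separates the points of $W$. So $W$ embeds in the dual of $V$, is finite dimensional, and therefore $W^*=V$ and $\dim W=d$.

**The action on $W$.** Put $\rho(g)q(a)=q(ga)$. We need to know that $\rho(g)$ grows at most polynomially. Since $V$ is an increasing union of the $H^k$ and is finite dimensional, $V=H^K$ for some $K$. Use the norm $\sup|h|/\omega^K$ on $V=W^*$. Since $\langle h,ga\rangle=\langle h(g\,\cdot),a\rangle$, the transpose of $\rho(g)$ is $h\mapsto h(g\,\cdot)$, and $|h(gx)|\le\|h\|\,\omega(g)^K\omega(x)^K$. So in the dual norm on $W$,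
$$\|\rho(g)\|\le\omega(g)^K .\tag{4}$$

**Definition.** A finite-dimensional real representation $U$ of $G$ is **tempered** if its operators have norm at most $C\omega(g)^{K'}$ for some $C,K'$.

For example, $\mathbb Z$ acting by $n\mapsto\begin{pmatrix}1&n\\0&1\end{pmatrix}$ is tempered, and $n\mapsto2^n$ on $\mathbb R$ is not. On a tempered $U$ the algebra $A$ acts by absolutely convergent sums $a\cdot u=\sum_ga(g)\,gu$, and $(ab)\cdot u=a\cdot(b\cdot u)$ by rearranging. We record four points:

- $W$ is tempered, and this $A$-action is the one of the quotient module $A/J$, because $ab=\sum_ga(g)\,gb$ converges absolutely in $A$ and $q$ is continuous.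
- $W^*$ with the contragredient action is tempered, because $\omega(g^{-1})=\omega(g)$.
- Tensor products of tempered representations are tempered.
- A $G$-equivariant linear map between tempered representations is $A$-linear, because it is continuous.

## 5. From a dense ideal to an equal one: $J=A(1-\mu)$

The route is as follows. Finite codimension makes $J$ finitely generated. Then each generator can be approximated from the dense subset $A(1-\mu)$ with an error that is a *small* combination of the generators. Then we invert a matrix $1-B$.

**Lemma 4.** $J$ is finitely generated as a left ideal, in the algebraic sense.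

**Proof.** *Candidates for generators.* Choose $e_1,\dots,e_d\in A$ that map to a basis of $W$, and let $\rho(g)_{li}$ be the matrix of $\rho(g)$ in this basis. Write
$$1=j_0+\sum_i\alpha_ie_i,\qquad se_i=\sum_l\rho(s)_{li}e_l+j_{s,i}\quad(s\in S),$$
with $j_0,j_{s,i}\in J$ and $\alpha_i\in\mathbb R$. There are finitely many elements $j_0,j_{s,i}$.

*Expanding $ge_i$.* For each $g$ fix a geodesic word $g=t_1\cdots t_n$ in $S$. We claim that for $1\le r\le n$
$$t_r\cdots t_ne_i=\sum_l\rho(t_r\cdots t_n)_{li}\,e_l+\sum_{m=r}^n\sum_l\rho(t_{m+1}\cdots t_n)_{li}\;t_r\cdots t_{m-1}\,j_{t_m,l}.\tag{5}$$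
For $r=n$ this is the definition of $j_{t_n,i}$. For the step from $r+1$ to $r$, multiply the formula for $r+1$ on the left by $t_r$. The sum over $m\ge r+1$ takes its required form. The leading part becomes
$$\sum_{l}\rho(t_{r+1}\cdots t_n)_{li}\,t_re_l=\sum_l\rho(t_r\cdots t_n)_{li}\,e_l+\sum_l\rho(t_{r+1}\cdots t_n)_{li}\,j_{t_r,l},$$
and the last sum is the missing term $m=r$. For $r=1$, (5) expands $ge_i$ (for $g=e$ the expansion is trivial).

*Summing over $g$.* Let $a\in J$. From $a=\sum_ga(g)\,g\cdot1=aj_0+\sum_ga(g)\sum_i\alpha_i\,ge_i$ and (5),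
$$a=aj_0+\sum_{s,l}\beta_{s,l}\,j_{s,l}+\sum_l\gamma_le_l,$$
$$\beta_{s,l}=\sum_ga(g)\sum_i\alpha_i\sum_{m:\,t_m=s}\rho(t_{m+1}\cdots t_n)_{li}\;t_1\cdots t_{m-1},\qquad \gamma_l=\sum_ga(g)\sum_i\alpha_i\rho(g)_{li}\in\mathbb R .$$
These sums converge absolutely. Subwords of a geodesic word for $g$ have $\omega\le\omega(g)$, there are at most $|g|$ indices $m$, and matrix entries obey (4). So
$$\|\beta_{s,l}\|_k\le C\sum_g|a(g)|\,|g|\,\omega(g)^{K}\omega(g)^k\le C\|a\|_{k+K+1}<\infty ,$$
and $\beta_{s,l}\in A$. Finally $\sum_l\gamma_le_l=a-aj_0-\sum\beta_{s,l}j_{s,l}\in J$, and the $e_l$ are linearly independent modulo $J$, so all $\gamma_l=0$. Hence $j_0$ and the $j_{s,l}$ generate $J$. $\square$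

We lost $K+1$ powers of $\omega$ on the way. That is harmless in $A$, where all powers are available, and it is the reason for not working in $\ell^1(G)$.

**Lemma 5.** If $B=(b_{il})\in M_m(A)$ has $\|b_{il}\|_0\le\frac1{2m}$ for all $i,l$, then $1-B$ is invertible in $M_m(A)$.

What matters is that smallness is required in the single norm $\|\cdot\|_0$. Submultiplicativity alone would require $B$ to be small in all norms at once, and a neighborhood of $0$ in $A$ controls only finitely many norms. The subadditivity of $\omega$ saves us.

**Proof.** Let $k\ge1$. By (1) and convexity of $t\mapsto t^k$, $\omega(x_1\cdots x_n)^k\le\bigl(\sum_i\omega(x_i)\bigr)^k\le n^{k-1}\sum_i\omega(x_i)^k$. So for $a_1,\dots,a_n\in A$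
$$\|a_1\cdots a_n\|_k\le\sum_{x_1,\dots,x_n}\omega(x_1\cdots x_n)^k\prod_i|a_i(x_i)|\le n^{k-1}\sum_i\|a_i\|_k\prod_{l\ne i}\|a_l\|_0 .$$
Only one factor is measured in $\|\cdot\|_k$. An entry of $B^n$ ($n\ge1$) is a sum of $m^{n-1}$ products of $n$ entries of $B$. With $M_k=\max\|b_{il}\|_k$, its $\|\cdot\|_k$-norm is at most
$$m^{n-1}\cdot n^{k-1}\cdot n\,M_k\,(2m)^{-(n-1)}=n^kM_k2^{-(n-1)} .$$
This is summable in $n$ for every $k\ge1$, hence also for $k=0$ since $\|\cdot\|_0\le\|\cdot\|_1$. As $A$ is complete, $\sum_{n\ge0}B^n$ converges in $M_m(A)$, and it is the inverse of $1-B$. $\square$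

**Lemma 6.** $J=A(1-\mu)$, and $a\mapsto a(1-\mu)$ is injective on $A$. Hence
$$0\longrightarrow A\xrightarrow{\ \cdot(1-\mu)\ }A\xrightarrow{\ q\ }W\longrightarrow0\tag{6}$$
is an exact sequence of left $A$-modules.

**Proof.** *Equality.* Let $j_1,\dots,j_m$ generate $J$, $m\ge1$, by Lemma 4. The map $A^m\to J$, $(b_l)\mapsto\sum_lb_lj_l$, is a continuous linear surjection of Fréchet spaces, so it is open. Hence the image of $\{(b_l):\|b_l\|_0<\frac1{2m}\text{ for all }l\}$ contains a neighborhood of $0$ in $J$. Since $A(1-\mu)$ is dense in $J$, there are $v_i\in A$ such that $j_i-v_i(1-\mu)$ lies in that neighborhood, i.e.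
$$j_i-v_i(1-\mu)=\sum_lb_{il}j_l,\qquad\|b_{il}\|_0<\tfrac1{2m}.$$
In columns, $(1-B)\mathbf j=\mathbf v(1-\mu)$. By Lemma 5, $\mathbf j=(1-B)^{-1}\mathbf v\,(1-\mu)$. So every generator $j_i$ is in $A(1-\mu)$, and $J=A(1-\mu)$.

*Injectivity.* Let $\varphi\in A$ with $\varphi=\varphi\mu$, i.e. $\varphi(x)=\sum_s\mu(s)\varphi(xs^{-1})$. Then $|\varphi|\le|\varphi|\mu$ pointwise. Both sides have the same finite sum over $G$, so $|\varphi|(x)=\sum_s\mu(s)|\varphi|(xs^{-1})$ for all $x$. Suppose $\varphi\ne0$. As $|\varphi|$ is summable, the set $M$ where it attains its maximum is finite and non-empty. At $x\in M$ the value $|\varphi|(x)$ is an average of values that do not exceed it, so $xs^{-1}\in M$ for $s\in\operatorname{supp}\mu$. Thus $Ms^{-1}\subset M$, which contradicts (MP) for $\Omega=G$. $\square$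

## 6. The augmentation ideal is projective

Let $\epsilon:A\to\mathbb R$, $\epsilon(a)=\sum_ga(g)$, and $I=\ker\epsilon$. Via $\epsilon$, the trivial representation $\mathbb R$ is an $A$-module.

If $d=1$, then $V=\mathbb R$ and $J=I$, so Lemma 6 says that $I\cong A$ is free. For general $d$, sequence (6) resolves $W$ and not $\mathbb R$. The remedy is to tensor with $W^*$: the representation $W\otimes W^*$ contains $\mathbb R$ as a direct summand. The point to check is that tensoring keeps free modules free.

**Lemma 7.** Let $U$ be a tempered representation with action $\rho_U$. On $A\otimes U$, the space of rapidly decreasing functions $f:G\to U$, put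
$$(a*f)(x)=\sum_ga(g)\,\rho_U(g)f(g^{-1}x).$$
Then $(A\otimes U,*)$ is a free $A$-module of rank $\dim U$.

**Proof.** Let $\|f\|_k=\sum_x\|f(x)\|\omega(x)^k$ and $\|\rho_U(g)\|\le C\omega(g)^{K'}$. As $\omega(x)\le\omega(g)\omega(g^{-1}x)$, we have $\|a*f\|_k\le C\|a\|_{k+K'}\|f\|_k$, so $*$ is well defined. The other structure $(a\cdot f)(x)=\sum_ga(g)f(g^{-1}x)$ is the action on the first tensor factor, and it is free with basis $1\otimes u_i$ for a basis $(u_i)$ of $U$. Define $(\Phi f)(x)=\rho_U(x)f(x)$. It is a linear bijection of $A\otimes U$, because $\rho_U(x)$ and $\rho_U(x)^{-1}=\rho_U(x^{-1})$ both grow polynomially. And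
$$\Phi(a\cdot f)(x)=\sum_ga(g)\,\rho_U(x)f(g^{-1}x)=\sum_ga(g)\,\rho_U(g)\,\rho_U(g^{-1}x)f(g^{-1}x)=(a*\Phi f)(x).$$
So $\Phi$ is an isomorphism from the free structure to the structure $*$. $\square$

**Lemma 8.** $I$ is a projective left $A$-module.

**Proof.** *A short free resolution of $W\otimes W^*$.* Put $U=W^*$ and tensor (6) over $\mathbb R$ with $U$:
$$0\to A\otimes U\to A\otimes U\to W\otimes U\to0 .\tag{7}$$
This is exact. In coordinates of $U$ its maps are right multiplication by $1-\mu$ and $q$, so they are continuous. Both commute with the diagonal $G$-actions, where $g$ acts on $A\otimes U$ by $g(a\otimes u)=ga\otimes\rho_U(g)u$, i.e. by $f\mapsto g*f$: right multiplication commutes with left translation, and $q$ is equivariant. Since $\|g*f\|_k\le C\omega(g)^{K'+k}\|f\|_k$, the sum $a*f=\sum_ga(g)\,g*f$ converges absolutely in $A\otimes U$. Continuous equivariant maps respect it, so the maps in (7) are $A$-linear for $*$ on $A\otimes U$ and the tempered action on $W\otimes U$. By Lemma 7 the first two terms are free. So $W\otimes W^*$ has projective dimension at most $1$, and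 $\operatorname{Ext}^2_A(W\otimes W^*,X)=0$ for every $A$-module $X$.

*Splitting off $\mathbb R$.* Identify $W\otimes W^*\cong\operatorname{End}W$. The maps $\mathbb R\to\operatorname{End}W$, $1\mapsto\mathrm{id}$, and $\operatorname{tr}:\operatorname{End}W\to\mathbb R$ are $G$-equivariant, hence $A$-linear. Their composite is multiplication by $d\ne0$. So $\mathbb R$ is a direct summand of $W\otimes W^*$, and $\operatorname{Ext}^2_A(\mathbb R,X)=0$ for all $X$.

*Passing to $I$.* The long exact sequence of $0\to I\to A\xrightarrow{\epsilon}\mathbb R\to0$ gives $\operatorname{Ext}^1_A(I,X)\cong\operatorname{Ext}^2_A(\mathbb R,X)=0$ for all $X$. So $I$ is projective. $\square$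

## 7. Cocycles with values in $A$

Projectivity means that surjections onto $I$ split. We split the obvious surjection.

**Lemma 9.** There are maps $c_t:G\to A$ $(t\in S)$ with
$$c_t(gh)=c_t(g)+g\,c_t(h),\qquad g-1=\sum_{t\in S}c_t(g)(t-1)\qquad(g,h\in G).\tag{8}$$

**Proof.** *The elements $t-1$ generate $I$.* Let $a\in I$. As $\sum a(x)=0$, $a=\sum_xa(x)(x-1)$. For a geodesic word $x=t_1\cdots t_n$ we have $x-1=\sum_jt_1\cdots t_{j-1}(t_j-1)$. So
$$a=\sum_tb_t(t-1),\qquad b_t=\sum_xa(x)\sum_{j:\,t_j=t}t_1\cdots t_{j-1},$$
and $\|b_t\|_k\le\sum_x|a(x)|\,|x|\,\omega(x)^k\le\|a\|_{k+1}$, so $b_t\in A$. Thus the $A$-linear map $A^S\to I$, $(b_t)\mapsto\sum_tb_t(t-1)$, is onto.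

*Splitting.* As $I$ is projective, this map has an $A$-linear section $\sigma=(\sigma_t):I\to A^S$. Put $c_t(g)=\sigma_t(g-1)$. The second identity in (8) says that $\sigma$ is a section. The first follows from $gh-1=(g-1)+g(h-1)$ and $A$-linearity. $\square$

**Example.** For $G=\mathbb Z=\langle z\rangle$, $S=\{z,z^{-1}\}$, one can take $c_{z^{-1}}=0$ and $c_z(z^n)=(z^n-1)/(z-1)$. That is $1+z+\dots+z^{n-1}$ for $n\ge1$, $0$ for $n=0$, and $-(z^{-1}+\dots+z^{-|n|})$ for $n<0$. The coefficient at the identity, as a function of $n$, is $1$ for $n\ge1$ and $0$ for $n\le0$: a step function, constant near each end but with different constants at the two ends. On a one-ended group, this cannot happen.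

## 8. Summable gradients on one-ended groups, and the proof of Theorem 2

This section turns the cocycles into coboundaries. The following lemma does not involve $\mu$.

**Lemma 10.** Let $G$ be one-ended and $f:G\to\mathbb R$ with
$$\sum_x\omega(x)\,|f(xs)-f(x)|<\infty\qquad\text{for all }s\in S .$$
Then $f-\kappa\in\ell^1(G)$ for some constant $\kappa$.

The weight $\omega$ cannot be dropped. On $\mathbb Z^2$ with the standard generators take $f(x)=(1+|x|)^{-2}$. There are $4r$ points with $|x|=r\ge1$, and the differences are $O((1+r)^{-3})$, so the unweighted sum of differences converges. But $f\to0$ and $\sum_r4r(1+r)^{-2}=\infty$.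

**Proof.** **Step 1: a limit at infinity.** This is where one-endedness is used. Let $F\subset G$ be finite and non-empty. Since the Cayley graph is connected, each component of $G\setminus F$ contains a neighbor of $F$. So there are finitely many components. Exactly one of them, $C_F$, is infinite, so $G\setminus C_F$ is finite. For $x,y\in C_F$, join them by a simple path in $C_F$. Then $|f(x)-f(y)|\le\varepsilon_F$, the sum of $|f(u)-f(v)|$ over all edges $\{u,v\}$ with $u,v\notin F$. The sum over all edges is finite, so $\varepsilon_F\to0$ as $F$ exhausts $G$. Therefore $f$ converges to some constant $\kappa$ at infinity. Replace $f$ by $f-\kappa$; now $f\to0$ at infinity.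

**Step 2: a bi-infinite geodesic.** We need lines along which to integrate the gradient. There is $\gamma:\mathbb Z\to G$ with $\gamma(0)=e$ and $d(\gamma(i),\gamma(j))=|i-j|$. Indeed, $G$ is infinite and finitely generated, so it has elements of every length, and for each $n$ there is a geodesic of length $2n$. Translating its midpoint to $e$ by a left multiplication gives a geodesic $[-n,n]\to G$ with $0\mapsto e$. Its restriction to $[-m,m]$ takes values in a finite ball, so there are finitely many possible restrictions, and a diagonal argument yields $\gamma$.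

**Step 3: from $x$, one of the two half-lines stays away from $e$.** The line $x\gamma$ passes through $x$. We claim that for every $x$ there is a sign $\eta=\eta(x)\in\{\pm1\}$ with
$$|x\gamma(\eta j)|\ge\tfrac12|x|\qquad\text{for all }j\ge0 .$$
Otherwise there are $j,l\ge0$ with $|x\gamma(j)|<\frac12|x|$ and $|x\gamma(-l)|<\frac12|x|$. Then $j=d(x,x\gamma(j))\ge|x|-|x\gamma(j)|>\frac12|x|$, and likewise $l>\frac12|x|$. So $j+l>|x|$. But $j+l=d(x\gamma(j),x\gamma(-l))\le|x\gamma(j)|+|x\gamma(-l)|<|x|$, a contradiction.

**Step 4: summing.** Since $f\to0$ along the ray $j\mapsto x\gamma(\eta(x)j)$, telescoping gives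
$$|f(x)|\le\sum_{j\ge0}\bigl|f(x\gamma(\eta j))-f(x\gamma(\eta(j+1)))\bigr|,\qquad\eta=\eta(x).$$
Sum over all $x$. The term belonging to $(x,j)$ involves $y=x\gamma(i)$, where $i=\eta j$, and a neighbor $ys$ of $y$, so it is at most $\sum_{s\in S}|f(ys)-f(y)|$. How often does a given $y$ occur? By Step 3, $|y|\ge\frac12|x|$, so $|i|=d(x,y)\le|x|+|y|\le3|y|$. The pair $(y,i)$ determines $x=y\gamma(i)^{-1}$, hence $\eta(x)$ and $j=|i|$, hence the term. So $y$ occurs at most $6|y|+1$ times, and
$$\sum_x|f(x)|\le\sum_y(6|y|+1)\sum_{s\in S}|f(ys)-f(y)|<\infty,$$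
since $6|y|+1\le6\omega(y)$. $\square$

**Proof of Theorem 2.** Let $\mu$ satisfy $(*)$ and $\dim V<\infty$, so that Lemma 9 applies, and suppose that $G$ is one-ended.

**Step 1: each $c_t$ is a coboundary in $\ell^1(G)$.** Fix $t\in S$, write $c=c_t$, and let $f(x)=c(x)(e)$ be the coefficient of $c(x)$ at the identity. By the cocycle identity,
$$f(xs)-f(x)=\bigl(x\,c(s)\bigr)(e)=c(s)(x^{-1}).$$
Since $\omega(x^{-1})=\omega(x)$, $\sum_x\omega(x)|f(xs)-f(x)|=\|c(s)\|_1<\infty$. By Lemma 10, $f(x)=\kappa+\psi_t(x^{-1})$ with $\psi_t\in\ell^1(G)$. The function $f$ determines the whole cocycle: for $g,x\in G$,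
$$c(g)(x)=\bigl(x^{-1}c(g)\bigr)(e)=c(x^{-1}g)(e)-c(x^{-1})(e)=f(x^{-1}g)-f(x^{-1})=\psi_t(g^{-1}x)-\psi_t(x).$$
That is, $c_t(g)=(g-1)\psi_t$ for all $g\in G$ and all $t\in S$.

**Step 2: the contradiction.** Insert this in the second identity of (8): $g-1=\sum_t(g-1)\psi_t(t-1)$. So $(g-1)u=0$ for all $g$, where
$$u=1-\sum_{t\in S}\psi_t(t-1)\in\ell^1(G).$$
Thus $u$ is invariant under left translations, i.e. constant, and it is summable on an infinite group. So $u=0$, and $1=\sum_t\psi_t(t-1)$ in $\ell^1(G)$. Summing the coefficients of both sides gives $1=0$. $\square$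

**Proof of Theorem 1 from Theorem 2, (i) and (ii).** If $G$ is virtually $\mathbb Z$, then even $H(G,\mu)$ is finite dimensional by (i). Conversely, let $\dim V<\infty$. If $G$ is non-amenable, then $G$ is virtually $\mathbb Z$ by (ii) (and as virtually $\mathbb Z$ groups are amenable, this case does not occur). If $G$ is amenable, then it is virtually $\mathbb Z$ by Theorem 2 and $(E)$. $\square$

The next two sections prove Theorem 3, which gives Theorem 1 again without (i) and (ii).

## 9. Finitely many bounded harmonic functions force amenability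

To use $(E)$ without (ii), we must derive amenability from $\dim V<\infty$.

**Proposition 11.** Let $\mu$ be a probability measure whose support generates $G$. If the space $BH$ of bounded harmonic functions is finite dimensional, then $BH=\mathbb R$ and $G$ is amenable.

**Proof.** **Step 1: $BH=\mathbb R$.** We move the maximum principle to a compact group, where maxima exist. $G$ acts by isometries on $(BH,\|\cdot\|_\infty)$ through $(\pi(g)h)(x)=h(g^{-1}x)$. The linear isometries of a finite-dimensional normed space form a compact group, so the closure $\mathcal K$ of $\pi(G)$ in $GL(BH)$ is a compact group. Let $h\in BH$ and put $F(k)=(k^{-1}h)(e)$ for $k\in\mathcal K$. This is continuous, and $F(\pi(x))=h(x)$. Harmonicity of $h$ says that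
$$F(k)=\sum_s\mu(s)\,F(k\pi(s))$$
for $k\in\pi(G)$. Both sides are continuous in $k$ (dominated convergence), so this holds on all of $\mathcal K$. Let $M\subset\mathcal K$ be the closed non-empty set where $F$ is maximal. Then $M\pi(s)\subset M$ for $s\in\operatorname{supp}\mu$.

We also need $M\pi(s)^{-1}\subset M$. By compactness some subsequence $\pi(s)^{n_1},\pi(s)^{n_2},\dots$ with $n_1<n_2<\cdots$ converges, so $\pi(s)^{n_{r+1}-n_r-1}\to\pi(s)^{-1}$, with exponents $\ge0$. Since $M$ is closed, $M\pi(s)^{-1}\subset M$. So $M\pi(G)\subset M$. For $m\in M$ the set $m\pi(G)$ is dense in $\mathcal K$, so $M=\mathcal K$. Thus $F$ is constant and $h$ is constant.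

**Step 2: Reiter's condition.** As in Section 4, the annihilator of $\ell^1(G)(1-\mu)$ in $\ell^\infty(G)$ is $BH$, which is $\mathbb R$. By Hahn–Banach, $\ell^1(G)(1-\mu)$ is dense in $\{a\in\ell^1(G):\sum a(g)=0\}$. Let $\lambda_n=\frac1n\sum_{k<n}\mu^k$, a probability measure. Since $(1-\mu)\lambda_n=\frac1n(1-\mu^n)$, for $b\in\ell^1(G)$
$$\|b(1-\mu)\lambda_n\|_1\le\tfrac2n\|b\|_1\to0 .$$
As $\|\lambda_n\|_1=1$, by density $\|a\lambda_n\|_1\to0$ for every $a\in\ell^1(G)$ with $\sum a(g)=0$. With $a=g-1$ we get $\|g\lambda_n-\lambda_n\|_1\to0$ for all $g$. So $G$ is amenable. $\square$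

**Proof of Theorem 3, first statement.** Let $\mu$ satisfy $(*)$ and suppose $\dim V<\infty$. Since $BH\subset V$, Proposition 11 shows that $G$ is amenable. By Theorem 2, $G$ is not one-ended. By $(E)$, $G$ is virtually $\mathbb Z$. $\square$

## 10. Virtually $\mathbb Z$ groups: dimension one or two

Let $G$ be virtually $\mathbb Z$ and $\mu$ satisfy $(*)$. We use $H=\langle z\rangle$, $Q$, $x_1,\dots,x_q$, $u$ and $D$ from Section 2. Functions on $G$ invariant under left multiplication by $H$ are identified with functions on $Q$. By (MP) for $\Omega=Q$, applied to the set where a function is maximal, *every harmonic function on $Q$ is constant*.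

**Lemma 12.** For $h\in V$ and each $i$, the function $n\mapsto h(z^nx_i)$ is a polynomial.

**Proof.** **Step 1: harmonicity as a system of convolution equations on $\mathbb Z$.** Put $h_i(n)=h(z^nx_i)$ and $p_{ij}(m)=\mu(x_i^{-1}z^mx_j)$. For fixed $i$, every $g\in G$ is $x_i^{-1}z^mx_j$ for exactly one pair $(j,m)$, and then $z^nx_ig=z^{n+m}x_j$. So
$$h_i(n)=\sum_{j,m}p_{ij}(m)\,h_j(n+m).\tag{9}$$
By (2), $|m|=|u(z^mx_j)|\le C'\omega(z^mx_j)\le C''\omega(x_i^{-1}z^mx_j)$, so by $(*)$ the $p_{ij}$ decrease rapidly. Also $|z^nx_i|\le|n||z|+|x_i|$, so the $h_i$ have polynomial growth.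

**Step 2: elimination.** Let $\hat P(\theta)=\bigl(\sum_mp_{ij}(m)e^{im\theta}\bigr)_{ij}\in M_q(C^\infty(\mathbb T))$ and $M=I_q-\hat P$, with $I_q$ the identity matrix. A function $f=\sum_mf_me^{im\theta}\in C^\infty(\mathbb T)$ acts on sequences of polynomial growth by $(T_fh)(n)=\sum_mf_mh(n+m)$, and $T_{fg}=T_fT_g$. Equation (9) reads $\sum_jT_{M_{ij}}h_j=0$ for all $i$. Multiplying by the adjugate of $M$ gives
$$T_{\det M}h_j=0\qquad\text{for all }j .$$
Let $\tau_j$ be the distribution on $\mathbb T$ with Fourier coefficients $n\mapsto h_j(-n)$. The $n$-th coefficient of $f\tau_j$ is $\sum_mf_mh_j(-n+m)=(T_fh_j)(-n)$. So $\det M\cdot\tau_j=0$, and $\tau_j$ is supported on the zeros of $\det M$.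

**Step 3: $\det M$ vanishes at most at $\theta=0$.** Let $\det M(\theta)=0$, so $\hat P(\theta)v=v$ for some $0\ne v\in\mathbb C^q$. Then $h(z^nx_i)=e^{in\theta}v_i$ satisfies (9), so it is a bounded, complex-valued harmonic function. Its modulus is a function on $Q$. Let $X\subset Q$ be the set where $|h|$ is maximal. If $x\in G$ lies over $X$, then $h(x)=\sum_g\mu(g)h(xg)$ is an average of numbers of modulus at most $|h(x)|$. So $h(xg)=h(x)$ for all $g\in\operatorname{supp}\mu$, and $Xg\subset X$. By (MP), $X=Q$. Hence $h(xg)=h(x)$ for all $x\in G$ and $g\in\operatorname{supp}\mu$, and since $\operatorname{supp}\mu$ generates $G$, $h$ is a constant, which is not $0$. Comparing $n$ and $n+1$, $e^{i\theta}=1$.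

**Step 4: conclusion.** A distribution on $\mathbb T$ supported in $\{0\}$ is a finite combination of derivatives of $\delta_0$, and its Fourier coefficients are a polynomial in $n$. So each $h_j$ is a polynomial. $\square$

**Lemma 13.** $\dim V\le2$. More precisely, with $(Lh)(x)=h(zx)$ and $V_j=V\cap\ker(L-1)^j$, we have $V_1=\mathbb R$ and $V=V_2$.

**Proof.** $L$ is a left translation, so it preserves $V$. On the polynomials $h_i$ of Lemma 12 it acts by $n\mapsto n+1$, and $L-1$ lowers their degree. So $V=\bigcup_jV_j$. Elements of $V_1$ are harmonic functions on $Q$, so $V_1=\mathbb R$. The map $L-1:V_2\to V_1$ has kernel $V_1$, so $\dim V_2\le2$.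

*No quadratic growth.* Suppose $V_3\ne V_2$. Then $(L-1)^2:V_3\to V_1=\mathbb R$ is nonzero, so there is $h\in V$ with $(L-1)^2h=1$, i.e.
$$h(z^nx_i)=\tfrac{n(n-1)}2+a_in+b_i .$$
So $h\to+\infty$ at infinity, and the set $X\subset G$ where $h$ is minimal is finite and non-empty. At $x\in X$, $h(x)$ is an average of the values $h(xg)\ge h(x)$, so $Xg\subset X$ for $g\in\operatorname{supp}\mu$. This contradicts (MP) for $\Omega=G$. Hence $V_3=V_2$.

*No higher growth.* If $h\in V_{j+1}$ with $j\ge2$, then $(L-1)^{j-2}h\in V_3=V_2$, so $(L-1)^jh=0$ and $h\in V_j$. By induction $V=V_2$. $\square$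

**Lemma 14.** $\dim V=2$ if and only if $D=0$.

**Proof.** Put $\Delta f(x)=f(x)-\sum_g\mu(g)f(xg)$. Then $\Delta u(x)=-\sum_g\mu(g)(u(xg)-u(x))$ is a function on $Q$, and by (3) its sum over $Q$ is $-D$.

*The image of $\Delta$ on functions on $Q$.* Its kernel there is $\mathbb R$. Each $g$ permutes $Q$, so $\sum_{x\in Q}f(xg)=\sum_{x\in Q}f(x)$, and $\Delta f$ has sum zero. The image has dimension $q-1$, so it is the space of all functions on $Q$ with sum zero.

*If $D=0$*, there is $v$ on $Q$ with $\Delta v=\Delta u$. Then $u-v$ is harmonic, and it has polynomial growth by (2). It is not constant, since $(L-1)(u-v)=1$. So $\dim V\ge2$, and $\dim V=2$ by Lemma 13.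

*If $\dim V=2$*, then $V=V_2\ne V_1$, so after scaling there is $h\in V$ with $(L-1)h=1$. Then $(L-1)(h-u)=0$, so $h-u$ is a function on $Q$ and $\Delta(h-u)=-\Delta u$. The left side has sum zero over $Q$ and the right side has sum $D$. So $D=0$. $\square$

**Proof of Theorem 3, second statement.** As $1\in V$, Lemma 13 gives $\dim V\in\{1,2\}$, and Lemma 14 says when it is $2$. In particular the vanishing of $D$ does not depend on the choices of $H$, $z$ and the $x_i$. Finally let $\mu$ be symmetric. In (3), substitute $(x,g)\mapsto(xg,g^{-1})$ on $Q\times G$: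
$$D=\sum_{x,g}\mu(g^{-1})\bigl(u(x)-u(xg)\bigr)=-\sum_{x,g}\mu(g)\bigl(u(xg)-u(x)\bigr)=-D ,$$
so $D=0$ and $\dim V=2$. This proves Theorem 3. A symmetric, finitely supported generating measure satisfies $(*)$, so Theorem 1 follows from Theorem 3 as well, now without (i) and (ii). $\square$
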